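# Incomparable ideal clones with comparable $n$-ary fragments

Throughout, $X$ is a countably infinite set, $Fin$ is the set of its finite subsets, and $\mathfrak c=2^{\aleph_0}$. We work in ZFC.

## Operations, ideals, and the clone of an ideal

**Definition 1 (operations and clones).** For $n\ge 1$ let $\mathcal O^{(n)}$ be the set of all $n$-ary operations $f:X^n\to X$, and let $\mathcal O=\bigcup_{n\ge1}\mathcal O^{(n)}$. A clone is a subset of $\mathcal O$ that contains all projections $(x_1,\dots,x_n)\mapsto x_i$ and is closed under composition: with $f\in\mathcal O^{(n)}$ and $g_1,\dots,g_n\in\mathcal O^{(k)}$ it contains $x\mapsto f(g_1(x),\dots,g_n(x))$.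

For instance, fix $a\in X$. The operations with $f(a,\dots,a)=a$ form a clone: projections have this property, and composition preserves it.

**Definition 2 (ideals).** An ideal on $X$ is a family $I$ of subsets of $X$ that is closed under subsets and finite unions. In these notes every ideal is also assumed to be proper, $X\notin I$, and to contain $Fin$ properly, unless we say otherwise. So $I$ contains all finite sets and at least one infinite set.

As an example take $X=\mathbb Z$ and let $I$ be the family of sets that are bounded above. It contains the finite sets and the infinite set of negative integers, and it does not contain $\mathbb Z$. Think of members of $I$ as small sets.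

**Definition 3 (ideal clones).** The ideal clone of $I$ is
$$\mathcal C_I=\{f\in\mathcal O^{(n)}:\ n\ge1,\ f[A_1\times\dots\times A_n]\in I\text{ for all }A_1,\dots,A_n\in I\}.$$

So $\mathcal C_I$ consists of the operations that map small boxes to small sets. It is a clone: a projection maps $A_1\times\dots\times A_n$ into $A_i$, and if $f,g_1,\dots,g_n\in\mathcal C_I$, then the composite maps $A_1\times\dots\times A_k$ into $f[\prod_i A'_i]$, where $A'_i=g_i[A_1\times\dots\times A_k]\in I$. Since $A=\bigcup_iA_i$ is in $I$ whenever all $A_i$ are, it is enough to test $f[A^n]\in I$ for $A\in I$.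

In the example of subsets of $\mathbb Z$ bounded above, addition belongs to $\mathcal C_I$, because $A+A'$ is bounded above if $A$ and $A'$ are. Multiplication does not: the products of two negative integers are unbounded above.

**Definition 4 (fragments, comparability).** The $n$-ary fragment of $\mathcal C_I$ is $\mathcal C_I^{(n)}=\mathcal C_I\cap\mathcal O^{(n)}$. Two sets are comparable if one of them contains the other, and incomparable otherwise.

In the example, $\mathcal C_I^{(1)}$ consists of those $f:\mathbb Z\to\mathbb Z$ for which $f$ is bounded above on the negative integers. Indeed a set bounded above is, up to finitely many elements, a set of negative integers.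

For a pair of examples to compare, let $I$ be the sets of integers bounded above and $J$ the sets bounded below. The map $x\mapsto -x^2$ is in $\mathcal C_I$, since its range is bounded above, but not in $\mathcal C_J$, since it maps $\{0,1,2,\dots\}\in J$ to a set unbounded below. Symmetrically $x\mapsto x^2$ is in $\mathcal C_J$ and not in $\mathcal C_I$. So already the unary fragments are incomparable.

## Comparability, arity by arity

Can one detect the comparability of two ideal clones by looking only at operations of a bounded number of variables? For unary operations the answer is no: it is known that there are ideals $I,J$ such that $\mathcal C_I$ and $\mathcal C_J$ are incomparable although $\mathcal C_I^{(1)}$ and $\mathcal C_J^{(1)}$ are comparable. The paper of Mathias Beiglböck, Martin Goldstern, Lutz Heindorf and Michael Pinsker, "Clones from ideals", arXiv:0802.3822 (2008), poses the problem for more variables: for each integer $n>1$, do there exist ideals $I,J$ such that $\mathcal C_I\not\subseteq\mathcal C_J$ and $\mathcal C_J\not\subseteq\mathcal C_I$, but $\mathcal C_I^{(n)}$ and $\mathcal C_J^{(n)}$ are comparable?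

The answer is yes for every $n>1$, and the construction below also covers $n=1$. Two easy lemmas show where to look.

**Lemma 1 (dummy variables).** If $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$ and $k'\le k$, then $\mathcal C_I^{(k')}\subseteq\mathcal C_J^{(k')}$.

*Proof.* For $f\in\mathcal O^{(k')}$ put $f^*(x_1,\dots,x_k)=f(x_1,\dots,x_{k'})$. Then $f^*[A_1\times\dots\times A_k]$ equals $f[A_1\times\dots\times A_{k'}]$ if $A_{k'+1},\dots,A_k$ are nonempty, and is empty otherwise. Singletons are small, so $f\in\mathcal C_I$ if and only if $f^*\in\mathcal C_I$, and the same holds for $J$. If $f\in\mathcal C_I^{(k')}$, then $f^*\in\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$, hence $f\in\mathcal C_J$. $\square$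

**Lemma 2.** If $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$ for some $k\ge1$, then $I\subseteq J$.

*Proof.* By Lemma 1 we have $\mathcal C_I^{(1)}\subseteq\mathcal C_J^{(1)}$. Suppose there were a set $Y\in I\setminus J$. It is nonempty, since $\emptyset\in J$. Choose an infinite $Z\in J$ and a map $f:X\to Y$ with $f[Z]=Y$. All images of $f$ lie in $Y\in I$, so $f\in\mathcal C_I$. But $Z\in J$ and $f[Z]=Y\notin J$, so $f\notin\mathcal C_J$, a contradiction. $\square$

So the ideals must be nested, $I\subsetneq J$, and then by Lemma 2 (with the roles exchanged) $\mathcal C_J^{(k)}\not\subseteq\mathcal C_I^{(k)}$ for every $k$. What we look for is a pair $I\subsetneq J$ for which the inclusion $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$ holds at $k=n$ and breaks at a larger $k$. Here is the simplest nested pair in which something happens.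

**Example 1 (a nested pair where the inclusion never breaks).** Let $X=Q\sqcup\bigsqcup_{k\ge1}P_k$ with $Q$ infinite and $|P_k|=k$. Put
$$J=\{A\subseteq X: A\cap Q\text{ finite}\},\qquad I=\{A\in J:\ \sup_k|A\cap P_k|<\infty\}.$$
Both are ideals as in Definition 2: neither contains $X$, and both contain the finite sets and any set that meets each $P_k$ in one point and misses $Q$. Also $\bigcup_kP_k\in J\setminus I$, so $I\subsetneq J$. We show that $\mathcal C_I\subseteq\mathcal C_J$.

Suppose $f\in\mathcal C_I^{(r)}$, $A\in J$, and $f[A^r]\notin J$, that is, $f[A^r]\cap Q$ is infinite. Choose $a^i=(a^i_1,\dots,a^i_r)\in A^r$ for $i\in\omega$ such that the $f(a^i)$ are pairwise distinct elements of $Q$. Pass to a subsequence such that each coordinate sequence $(a^i_l)_i$ is either constant or injective. Since $A\cap Q$ and all $P_k$ are finite, we can thin out further so that each injective coordinate sequence has its terms outside $Q$ and in pairwise different sets $P_k$. Let $E$ be the set of all $a^i_l$ with $l\le r$ and $i$ in the thinned index set. Each coordinate contributes at most one point to each $P_k$, so $|E\cap P_k|\le r$,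 and $E\cap Q$ contains only constant values, so it is finite. Hence $E\in I$. But $f[E^r]\cap Q$ is infinite, so $f[E^r]\notin I$, which contradicts $f\in\mathcal C_I$.

This computation shows what the inclusion means. For $I\subseteq J$, we have $\mathcal C_I^{(n)}\subseteq\mathcal C_J^{(n)}$ if and only if

$$\text{for every } h\in\mathcal O^{(n)}\text{ with } h[D^n]\notin J \text{ for some } D\in J,\text{ there is } E\in I\text{ with } h[E^n]\notin I. \tag{1}$$

In Example 1 the set $h[E^n]$ was even outside $J$. Condition (1) does not ask for this, and that freedom will be decisive.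

**Theorem 1.** For every $n\ge1$ there are ideals $I\subsetneq J$ on $X$ (proper, properly containing $Fin$) with

1. $\mathcal C_I^{(n)}\subseteq\mathcal C_J^{(n)}$;
2. $\mathcal C_I^{(n+1)}\not\subseteq\mathcal C_J^{(n+1)}$;
3. $\mathcal C_J^{(1)}\not\subseteq\mathcal C_I^{(1)}$.

So $\mathcal C_I$ and $\mathcal C_J$ are incomparable while their $n$-ary fragments are comparable, and for every integer $n>1$ the answer to the problem is yes. By (3) and Lemma 1 the inclusion in (1) is strict: $\mathcal C_I^{(n)}\subsetneq\mathcal C_J^{(n)}$.

From here until the end of the proof of Theorem 1, fix $n\ge1$ and put $m=n+1$.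

## Points, tuples, and bounded matchings

To break the inclusion at arity $m$ but not before, we build $X$ out of points and $m$-tuples of points. Forming a tuple from its $m$ entries will be the operation that separates the clones.

For $k\ge1$ let $B_{k,1},\dots,B_{k,m}$ be disjoint sets of size $k$, disjoint also for different $k$. Put
$$B_k=\bigcup_{i=1}^mB_{k,i},\quad B=\bigcup_kB_k,\quad C_k=\prod_{i=1}^mB_{k,i},\quad C=\bigcup_kC_k.$$
Both $B$ and $C$ are countably infinite, so we may assume $X=B\sqcup C$. We call $B_k$ the $k$-th block. For $c=(b_1,\dots,b_m)\in C_k$ let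
$$V(c)=\{b_1,\dots,b_m\}\subseteq B_k .$$
This set has exactly $m$ elements, one in each $B_{k,i}$.

**Definition 5 (matchings).** A matching is a set of elements $c\in C$ whose sets $V(c)$ are pairwise disjoint. For $Y\subseteq X$ let $\nu_k(Y)$ be the largest size of a matching contained in $Y\cap C_k$.

If $m=2$, then $C_k$ is a $k\times k$ board, and a matching in $C_k$ is a placement of rooks no two of which share a row or column. In general, write $B_{k,i}=\{b_{k,i,1},\dots,b_{k,i,k}\}$. The diagonal points
$$d_{k,s}=(b_{k,1,s},b_{k,2,s},\dots,b_{k,m,s}),\qquad 1\le s\le k,$$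
form a matching of size $k$ in $C_k$, and no matching in $C_k$ is larger, because its members have different first entries. So $\nu_k(C_k)=k$. At the other extreme, the star of all $c\in C_k$ with first entry $b_{k,1,1}$ has $k^{m-1}$ elements but $\nu_k=1$.

For $A\subseteq B$ let
$$C[A]=\{c\in C:V(c)\subseteq A\},\qquad St(A)=\{c\in C: V(c)\cap A\ne\emptyset\},$$
and define
$$J=\{Y\subseteq X:\sup_k\nu_k(Y)<\infty\},\qquad W=\{A\subseteq B:\sup_k|A\cap B_k|<\infty\}.$$
For example, a set that consists of one full star on each level $C_k$ is in $J$; the set of all diagonal points is not in $J$; a set that consists of one point from each block is in $W$; and $B_{1,1}\cup B_{2,1}\cup\cdots$ is not in $W$.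

**Lemma 3.** (a) $J$ is an ideal as in Definition 2, with $B\in J$ and $C\notin J$. (b) $W$ is closed under subsets and finite unions and contains the finite subsets of $B$, and $B\notin W$. (c) If $A\in W$, then $St(A)\in J$ and $C[A]\in J$.

*Proof.* (a) A matching in $(Y\cup Y')\cap C_k$ splits into its part in $Y$ and the rest in $Y'$, so $\nu_k(Y\cup Y')\le\nu_k(Y)+\nu_k(Y')$. Hence $J$ is closed under finite unions, and clearly under subsets. It contains finite sets, and it contains the infinite set $B$ because $\nu_k(B)=0$. Since $\nu_k(C)=k$, we have $C\notin J$, and therefore $X\notin J$. (b) This is clear; note $|B\cap B_k|=mk$. (c) Choose for each $c$ in a matching in $St(A)\cap C_k$ a point of $V(c)\cap A$. These points are distinct and lie in $A\cap B_k$, so $\nu_k(St(A))\le|A\cap B_k|$. Finally $C[A]\subseteq St(A)$. $\square$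

## Two demands on the smaller ideal

Now we translate Theorem 1 into demands on $I$. Demand (i) says that forming tuples stays small within $I$. Demand (ii) is a version of (1) in terms of a choice of preimages.

**Proposition 1.** Suppose $I\subseteq J$ is closed under subsets and finite unions, contains $Fin$, and satisfies

* (i) $I\cap\mathcal P(B)\subseteq W$, and if $A\in I$ and $A\subseteq B$, then $C[A]\in I$;
* (ii) whenever $C'\subseteq X$, $C'\notin J$, and $g=(g_1,\dots,g_n):C'\to X^n$ satisfies $\bigcup_lg_l[C']\in J$, there is $E\in I$ with $g^{-1}[E^n]\notin I$.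

Then $I$ and $J$ are as in Theorem 1.

*Proof.* $I$ is proper because $I\subseteq J$ and $X\notin J$.

*$I$ contains an infinite set.* Let $\varphi:C\to B$ be injective and apply (ii) to $C'=C$ and $g=(\varphi,\dots,\varphi)$; this is allowed since $C\notin J$ and $\varphi[C]\subseteq B\in J$. We get $E\in I$ with $\varphi^{-1}[E]\notin I$. As $Fin\subseteq I$, the set $\varphi^{-1}[E]$ is infinite, and since $\varphi$ is injective, $E$ is infinite.

*(1)* Let $h\in\mathcal C_I^{(n)}$ and suppose $h[D_1\times\dots\times D_n]\notin J$ with all $D_i\in J$. Put $D=\bigcup_iD_i\in J$ and $C'=h[D^n]\notin J$. Choose for every $c\in C'$ a tuple $g(c)\in D^n$ with $h(g(c))=c$. Then $\bigcup_lg_l[C']\subseteq D\in J$, so (ii) gives $E\in I$ with $g^{-1}[E^n]\notin I$. But if $g(c)\in E^n$, then $c=h(g(c))\in h[E^n]$. So $g^{-1}[E^n]\subseteq h[E^n]\in I$, a contradiction.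

*(2)* Fix $x_0\in X$. Let $h:X^m\to X$ form tuples: $h(b_1,\dots,b_m)=(b_1,\dots,b_m)$ if this tuple is an element of $C$, and $h=x_0$ otherwise. Let $A_1,\dots,A_m\in I$ and $A=B\cap\bigcup_iA_i\in I$. Every value of $h$ on $A_1\times\dots\times A_m$ is $x_0$ or a tuple with all entries in $A$, so $h[\prod_iA_i]\subseteq C[A]\cup\{x_0\}\in I$ by (i). Thus $h\in\mathcal C_I^{(m)}$. On the other hand $B\in J$ and $h[B^m]\supseteq C\notin J$, so $h\notin\mathcal C_J$.

*(3)* By (i) and $B\notin W$ we have $B\in J\setminus I$; in particular $I\subsetneq J$. Let $Z\in I$ be infinite and let $f:X\to B$ satisfy $f[Z]=B$. All images of $f$ lie in $B\in J$, so $f\in\mathcal C_J$. But $f[Z]=B\notin I$, so $f\notin\mathcal C_I$. $\square$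

## A unary diagonal map against the two canonical choices of $I$

It remains to find $I$. A sensible first attempt is to write down the largest ideal that satisfies (i):
$$I^+=\{Y\in J:\ Y\cap B\in W\}.$$
It satisfies (i): if $A\subseteq B$ is in $I^+$, then $A\in W$, so $C[A]\in J$ by Lemma 3, and $C[A]$ is disjoint from $B$. But it fails, and already for unary operations. Consider the diagonal map
$$\delta(b_{k,1,s})=d_{k,s}\quad(k\ge1,\ 1\le s\le k),\qquad \delta(x)=b_{1,1,1}\ \text{ for all other } x .$$
We have $B\in J$, and $\delta[B]$ contains all diagonal points, so $\delta[B]\notin J$ and $\delta\notin\mathcal C_J$. However, if $Y\in I^+$, then $\delta[Y]$ meets $B$ in at most one point, and $\nu_k(\delta[Y])\le|Y\cap B_k|$ is bounded. So $\delta[Y]\in I^+$, and $\delta\in\mathcal C_{I^+}$. Hence $\mathcal C^{(1)}_{I^+}\not\subseteq\mathcal C^{(1)}_J$, and by Lemma 1 the inclusion fails at every arity.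

The estimate used only $Y\cap B\in W$. So for every $I$ that satisfies (i), all sets $\delta[E]$ with $E\in I$ are in $J$. The only hope is to use the freedom in (1): $\delta[E]$ must be a set in $J$ that has been kept out of $I$. So perhaps $I^+$ is too large, and one should put into $I$ only what (i) forces once all of $W$ is in:
$$I^-=\{Y:\ Y\subseteq A\cup F\cup C[(A\cup F)\cap B]\ \text{ for some }A\in W\text{ and some finite }F\subseteq X\}.$$
This fails on the same map. If $Y\in I^-$, then $Y\cap B\in W$, and the set $A^*=\bigcup\{V(\delta(b)): b\in Y\cap B_{k,1},\ k\ge1\}$ satisfies $|A^*\cap B_k|\le m|Y\cap B_k|$. So $A^*\in W$ and $\delta[Y]\subseteq C[A^*]\cup\{b_{1,1,1}\}\in I^-$.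

Hence $\{A\in I: A\subseteq B\}$ cannot be all of $W$. To defeat $\delta$, some $E\in I$ must be chosen whose points are entries of tuples $d_{k,s}$, while the remaining entries of these tuples do not all form a small set. For $\delta$ alone this is easy. Take $E=\{b_{k,1,1}:k\ge1\}$ and $I=\{Y: Y\setminus E\text{ finite}\}$. Then (i) holds: a set $A\subseteq B$ in $I$ has at most one point in all but finitely many blocks, whereas $V(c)$ has $m\ge2$ points in its block, so $C[A]$ is finite. And $\delta[E]=\{d_{k,1}:k\ge1\}$ is an infinite subset of $C$, so it is not in $I$. The difficulty is to do this for all maps at once.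

## Generators, promises, and why two candidates are not enough

There are $\mathfrak c$ pairs $(C',g)$ in demand (ii), and we treat them one after the other. For the pair number $\alpha$ we put a new generator $H_\alpha$ into $I$ and make a promise: a certain set $P_\alpha$ with $g[P_\alpha]\subseteq H_\alpha^n$ will never enter $I$. For $\delta$ above these were $H=E$ and $P=\delta[E]$. For $H\subseteq X$ put
$$cl(H)=H\cup C[H\cap B].$$
This is monotone in $H$. By (i), adding $H$ to $I$ forces $cl(H)$ in. There are two dangers. The new generator, together with old ones, may swallow an old promise $P_\beta$; or it may swallow the new promise $P_\alpha$.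

Two devices meet the two dangers. Against the second, we take $H_\alpha$ with at most $n$ points in each block, apart from finitely many extra points. Since $V(c)$ has $m=n+1$ points, $H_\alpha$ alone will not contain $V(c)$, so it will have to rely on old generators for help; and old generators meet each block in a bounded number of points. Against the first, we offer $\mathfrak c$ candidates for the generator, any two of which have only harmless intersection. There are fewer than $\mathfrak c$ old conditions, and each of them will be violated by at most two candidates. The reason is the following observation.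

**Lemma 4 (three candidates).** Let $H,T,E_1,E_2,E_3\subseteq X$ with $E_i\cap E_j\subseteq H\cup T$ for $i\ne j$. If $P\subseteq C$ and $P\subseteq cl(H\cup E_i)$ for $i=1,2,3$, then $P\subseteq cl(H\cup T)$.

*Proof.* Let $p\in P$. If $p\in H$, there is nothing to show. Otherwise, for each $i$, either $p\in E_i$, or $V(p)\subseteq H\cup E_i$. These are two alternatives for three indices, so two indices $i\ne j$ satisfy the same one. In the first case $p\in E_i\cap E_j\subseteq H\cup T$. In the second case
$$V(p)\subseteq(H\cup E_i)\cap(H\cup E_j)=H\cup(E_i\cap E_j)\subseteq H\cup T .$$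
In both cases $p\in cl(H\cup T)$. $\square$

Two candidates would not suffice: for $p\in C$ the sets $E_1=\{p\}$ and $E_2=V(p)$ are disjoint, and $p\in cl(E_1)\cap cl(E_2)$, but $cl(\emptyset)=\emptyset$.

To produce candidates with controlled intersections we need two combinatorial facts. The first is textbook: there is a family of $\mathfrak c$ infinite subsets of $\{1,2,\dots\}$ any two of which have finite intersection, called an almost disjoint family. To see it, code finite $0$-$1$ sequences injectively by positive integers and assign to $y\in\{0,1\}^\omega$ the set of codes of $y|j$, $j\ge1$, where $y|j$ is the initial segment of $y$ of length $j$. Distinct $y,y'$ have only finitely many initial segments in common.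

The second is the sunflower lemma of Erdős–Rado. We need it for indexed families, in which the same set may occur several times. For example, $\{1,2\},\{1,3\},\{1,4\}$ have pairwise intersection $R=\{1\}$, and $\{1\},\{1\},\{1\}$ is allowed too, again with $R=\{1\}$.

**Lemma 5 (sunflower lemma, indexed form).** For $r\ge0$ and $q\ge1$ there is a number $s(r,q)$ such that for every indexed family $(G_c)_{c\in K}$ of sets of size at most $r$ with $|K|\ge s(r,q)$ there are $K'\subseteq K$ with $|K'|=q$ and a set $R$ with $G_c\cap G_{c'}=R$ for all distinct $c,c'\in K'$.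

*Proof.* We may assume that $K$ is finite. Put $s(0,q)=q$ and $s(r,q)=q+(q-1)\,r\,s(r-1,q)$ for $r\ge1$. If $r=0$, all $G_c$ are empty, and any $q$ indices work with $R=\emptyset$. Let $r\ge1$, and let $K_0\subseteq K$ be maximal such that the $G_c$, $c\in K_0$, are pairwise disjoint. If $|K_0|\ge q$, take $q$ of these indices and $R=\emptyset$. Otherwise $1\le|K_0|\le q-1$, so $q\ge2$, and $T=\bigcup_{c\in K_0}G_c$ has at most $(q-1)r$ elements. By maximality, $G_c$ meets $T$ for every $c\in K\setminus K_0$, and there are more than $(q-1)\,r\,s(r-1,q)$ such indices. So some $t\in T$ lies in $G_c$ for at least $s(r-1,q)$ of them. Apply the induction hypothesis to the sets $G_c\setminus\{t\}$ of size at most $r-1$ for these $c$, and add $t$ to the resulting $R$. $\square$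

## A recursion of length continuum

We set up the recursion and check that it yields (i) and (ii). There are at most $\mathfrak c$ sets $C'\subseteq X$ and, for each, at most $\aleph_0^{\aleph_0}=\mathfrak c$ maps $g$. So let
$$\{(C^\alpha,g^\alpha):\alpha<\mathfrak c\}$$
enumerate, possibly with repetitions, all pairs $(C',g)$ as in (ii). We construct sets $H_\alpha\subseteq X$ and $P_\alpha\subseteq C$ for $\alpha<\mathfrak c$. For $\alpha\le\mathfrak c$ let $\mathcal H_\alpha$ be the family of all finite unions of finite sets and sets $H_\beta$ with $\beta<\alpha$, and let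
$$I_\alpha=\{Y:\ Y\subseteq cl(H)\text{ for some }H\in\mathcal H_\alpha\}.$$
This family contains $Fin$ and is closed under subsets and finite unions, since $\mathcal H_\alpha$ is closed under finite unions and $cl(H)\cup cl(H')\subseteq cl(H\cup H')$. (Properness of $I_{\mathfrak c}$ will follow from $I_{\mathfrak c}\subseteq J$.) Moreover
$$|\mathcal H_\alpha|\le\aleph_0+|\alpha|<\mathfrak c\qquad\text{for }\alpha<\mathfrak c. \tag{2}$$
We maintain:

* (a) $H_\alpha\cap B\in W$ and $H_\alpha\cap C\in J$;
* (b) $P_\alpha\subseteq C^\alpha$, and $g^\alpha_l[P_\alpha]\subseteq H_\alpha$ for all $l\le n$;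
* (c)$_\alpha$ $P_\beta\notin I_\alpha$ for all $\beta<\alpha$.

**This suffices.** Put $I=I_{\mathfrak c}$, and assume (a), (b) for all $\alpha<\mathfrak c$ and (c)$_{\mathfrak c}$. Let $H\in\mathcal H_{\mathfrak c}$. By (a) and closure under finite unions, $H\cap B\in W$ and $H\cap C\in J$. So $cl(H)$ is the union of $H\cap B\subseteq B\in J$, of $H\cap C\in J$, and of $C[H\cap B]\in J$ (Lemma 3), and hence $cl(H)\in J$. Thus $I\subseteq J$. If $A\in I$ and $A\subseteq B$, say $A\subseteq cl(H)$, then $A\subseteq cl(H)\cap B=H\cap B\in W$, and $C[A]\subseteq C[H\cap B]\subseteq cl(H)\in I$. This is (i). For (ii), let the given pair be $(C^\alpha,g^\alpha)$ and take $E=H_\alpha\in I$. By (b), $(g^\alpha)^{-1}[E^n]\supseteq P_\alpha$, and $P_\alpha\notin I$ by (c)$_{\mathfrak c}$. So $(g^\alpha)^{-1}[E^n]\notin I$. Now Proposition 1 gives Theorem 1.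

**Limits.** (c)$_0$ is vacuous. Let $\lambda\le\mathfrak c$ be a limit ordinal and assume (c)$_\alpha$ for all $\alpha<\lambda$. A member of $\mathcal H_\lambda$ uses only finitely many $H_\beta$, so $I_\lambda=\bigcup_{\alpha<\lambda}I_\alpha$, an increasing union. If $P_\beta\in I_\lambda$ for some $\beta<\lambda$, then $P_\beta\in I_\alpha$ for some $\alpha$ with $\beta<\alpha<\lambda$, contrary to (c)$_\alpha$. So (c)$_\lambda$ holds.

It remains to do one step: given $\alpha<\mathfrak c$, the sets $H_\beta,P_\beta$ for $\beta<\alpha$ with (a), (b), and (c)$_\alpha$, we must find $H_\alpha,P_\alpha$ with (a), (b), (c)$_{\alpha+1}$.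

## Step $\alpha$: branches through matchings whose values form sunflowers

Write $(C',g)=(C^\alpha,g^\alpha)$ and $D=\bigcup_lg_l[C']\in J$.

**Step 1: remove the values of $g$ from $C'$.** The purpose is that points of $P_\alpha$ never lie in $H_\alpha$ directly. Put $C'_0=C'\setminus(B\cup D)$. Since $C'\notin J$ and $B\cup D\in J$, we have $C'_0\notin J$, and $C'_0\subseteq C$.

**Step 2: make each $g_l$ constant or with fibres in $J$.** The purpose is to be able to avoid any given finite set of values later. Start with $C'_1=C'_0$ and $L=\emptyset$. As long as some $l\notin L$ has a fibre $\{c\in C'_1:g_l(c)=z\}\notin J$, replace $C'_1$ by this fibre and put $l$ into $L$. This stops after at most $n$ rounds. We end with $C'_1\subseteq C'_0$, $C'_1\notin J$, and $L\subseteq\{1,\dots,n\}$ such that $g_l$ is constant on $C'_1$ for $l\in L$, and all fibres of $g_l$ on $C'_1$ are in $J$ for $l\notin L$. Let $F\subseteq D$ be the finite set of the constant values, and put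
$$G(c)=\{g_l(c):l\notin L\}\subseteq D\qquad(c\in C'_1).$$
Then $|G(c)|\le n$. The case $G(c)=\emptyset$ for all $c$ is allowed.

**Step 3: choose matchings indexed by binary sequences.** The purpose is to obtain a binary tree of points of $C'_1$ such that on each level distinct nodes form a matching and their value sets $G(c)$ intersect in a fixed set. By induction on $j=1,2,\dots$ we choose a number $k_j$, a matching
$$K_j=\{c_\sigma:\sigma\in\{0,1\}^j\}\subseteq C'_1\cap C_{k_j}$$
of size $2^j$, indexed injectively by the $0$-$1$ sequences of length $j$, and a set $R_j$ such that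

* ($\alpha$) $G(c)\cap G(c')=R_j$ for distinct $c,c'\in K_j$;
* ($\beta$) with $U_j=\bigcup_{c\in K_j}G(c)$: the sets $U_j$ are pairwise disjoint, and each block $B_k$ meets $U_j$ for at most one $j$.

Suppose this is done for all $i<j$. Let $Q_j$ be the union of $\bigcup_{i<j}U_i$ and of all blocks $B_k$ that meet it; this is a finite set. The set of $c\in C'_1$ with $g_l(c)\in Q_j$ for some $l\notin L$ is a finite union of fibres, which are in $J$ by Step 2. So its complement in $C'_1$ is not in $J$, and for some $k_j$ this complement contains a matching inside $C_{k_j}$ of size at least $s(n,2^j)$. Lemma 5, applied to the sets $G(c)$ for $c$ in this matching, gives a subset $K_j$ of size $2^j$ and a set $R_j$ with ($\alpha$). By construction $U_j\cap Q_j=\emptyset$. So $U_j$ is disjoint from the earlier $U_i$, and it misses every block that meets one of them. This is ($\beta$).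

Since $|K_j|\ge2$, ($\alpha$) gives $R_j\subseteq G(c)$ for every $c\in K_j$. So $R_j\subseteq U_j$, and the sets $R_j$ are finite and pairwise disjoint.

The $R_j$ need not be empty. For $n=2$, $m=3$, $C'=C$, and $g(b_1,b_2,b_3)=(b_1,b_{k,2,1})$ on $C_k$, we have $D\subseteq B$, so $C_0'=C$. The fibres of $g_1$ are stars with $\nu_k\le1$ inside one level, and those of $g_2$ are the levels $C_k$; all are in $J$ and $L=\emptyset$. Distinct members of a matching in $C_k$ have different first entries, so here $R_j=\{b_{k_j,2,1}\}$. Such common values are contained in every candidate that uses level $j$. This is why the choice below has two stages: first we fix which levels are used, and then which branch.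

**Step 4: define the candidates.** For an infinite set $M\subseteq\{1,2,\dots\}$ and a branch $y\in\{0,1\}^\omega$ put
$$Z_M=\bigcup_{j\in M}R_j,\qquad H_{M,y}=\bigcup_{j\in M}G(c_{y|j}),\qquad P_{M,y}=\{c_{y|j}:j\in M\}.$$
Then $Z_M\subseteq H_{M,y}\subseteq D$. By ($\beta$), for each $k$ at most one $j$ contributes to $H_{M,y}\cap B_k$, so
$$|H_{M,y}\cap B_k|\le n\qquad\text{for all }k. \tag{3}$$
Consequently $H_{M,y}\cap B$ and $Z_M\cap B$ are in $W$, and $H_{M,y}\cap C$ and $Z_M\cap C$ are in $J$, being subsets of $D$.

**Step 5: choose the levels $M$ so that adding $Z_M$ breaks no old promise.** Fix an almost disjoint family of $\mathfrak c$ infinite subsets of $\{1,2,\dots\}$. For distinct $M,M'$ in it, the set $Z_M\cap Z_{M'}=\bigcup_{j\in M\cap M'}R_j$ is finite; equality holds because the $R_j$ are pairwise disjoint.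

Let $\beta<\alpha$ and $H\in\mathcal H_\alpha$. At most two $M$ in the family satisfy $P_\beta\subseteq cl(H\cup Z_M)$. Indeed, suppose that three did, and let $T$ be the union of the three pairwise intersections of the sets $Z_M$, a finite set. By Lemma 4, applied with the three sets $Z_M$ as $E_1,E_2,E_3$, we get $P_\beta\subseteq cl(H\cup T)$. Since $H\cup T\in\mathcal H_\alpha$, this means $P_\beta\in I_\alpha$, contrary to (c)$_\alpha$.

By (2) there are fewer than $\mathfrak c$ pairs $(\beta,H)$, so fewer than $\mathfrak c$ sets $M$ are excluded. Fix an $M$ in the family that is not excluded, and let $\mathcal H'=\{H\cup Z_M:H\in\mathcal H_\alpha\}$. Then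
$$P_\beta\not\subseteq cl(H'')\qquad\text{for all }\beta<\alpha\text{ and }H''\in\mathcal H'. \tag{4}$$
Note that $\mathcal H'$ is closed under adding finite sets, that $|\mathcal H'|<\mathfrak c$, and that by (a) for the earlier $H_\beta$ and by Step 4 we have $H''\cap B\in W$ and $H''\cap C\in J$ for all $H''\in\mathcal H'$. From now on write $H_y,P_y$ for $H_{M,y},P_{M,y}$.

**Step 6: few branches break their own promise.** We show: for each $H''\in\mathcal H'$ only finitely many $y$ satisfy $P_y\subseteq cl(H''\cup H_y)$.

Let $S$ be the set of these $y$. Let $y\in S$ and let $c=c_{y|j}\in P_y$ with $j\in M$. By Step 1, $c\notin D\supseteq H_y$. As $c\in cl(H''\cup H_y)$, either $c\in H''$, or $V(c)\subseteq H''\cup H_y$. In the second case, $V(c)$ is a subset of $B_{k_j}$ with $m$ elements, while $|H_y\cap B_{k_j}|\le n<m$ by (3). So $V(c)\not\subseteq H_y$, and $V(c)$ meets $H''$. We have shown that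
$$\bigcup_{y\in S}P_y\ \subseteq\ (H''\cap C)\cup St(H''\cap B)\in J, \tag{5}$$
where $St(H''\cap B)\in J$ by Lemma 3. Now suppose $S$ contains $t$ distinct elements $y_1,\dots,y_t$. Choose $j\in M$ so large that the sequences $y_1|j,\dots,y_t|j$ are distinct. Then $c_{y_1|j},\dots,c_{y_t|j}$ are $t$ distinct elements of the matching $K_j$, so $\nu_{k_j}\bigl(\bigcup_{y\in S}P_y\bigr)\ge t$. If $S$ were infinite, this would be possible for every $t$, and $\bigcup_{y\in S}P_y$ would not be in $J$, contrary to (5). So $S$ is finite.

This is the only place where $n<m$ is used, and it cannot be dispensed with. For $n=m$, $C'=C$, and $g(b_1,\dots,b_m)=(b_1,\dots,b_m)$, all fibres of the $g_l$ lie in stars of single points, so $L=\emptyset$ and $G(c)=V(c)$. Then $V(c)\subseteq H_y$ for all $c\in P_y$, and $P_y\subseteq cl(H_y)$ for every $y$.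

**Step 7: few branches break an old promise.** We show: for each $\beta<\alpha$ and $H''\in\mathcal H'$ at most two $y$ satisfy $P_\beta\subseteq cl(H''\cup H_y)$.

First we compute the intersections of candidates. Let $y\ne y'$ and choose $j_0$ with $y|j\ne y'|j$ for all $j\ge j_0$. Let $z\in H_y\cap H_{y'}$, say $z\in G(c_{y|j})\cap G(c_{y'|j'})$ with $j,j'\in M$. Then $z\in U_j\cap U_{j'}$, so $j=j'$ by ($\beta$). If $j\ge j_0$, then $c_{y|j}$ and $c_{y'|j}$ are distinct elements of $K_j$, so $z\in R_j\subseteq Z_M$ by ($\alpha$). If $j<j_0$, then $z\in T_{y,y'}=\bigcup_{i<j_0}U_i$, a finite set. So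
$$H_y\cap H_{y'}\subseteq Z_M\cup T_{y,y'}\subseteq H''\cup T_{y,y'}. \tag{6}$$
Suppose three different $y$ satisfied $P_\beta\subseteq cl(H''\cup H_y)$, and let $T$ be the union of the three sets $T_{y,y'}$. By (6) and Lemma 4, with $H''$ in the role of $H$ and the three $H_y$ as $E_1,E_2,E_3$, we get $P_\beta\subseteq cl(H''\cup T)$. But $H''\cup T\in\mathcal H'$, so this contradicts (4).

**Step 8: choose $y$ and verify the three conditions.** There are fewer than $\mathfrak c$ sets $H''\in\mathcal H'$ and fewer than $\mathfrak c$ pairs $(\beta,H'')$. Each excludes only finitely many $y$ by Steps 6 and 7, so fewer than $\mathfrak c$ elements of $\{0,1\}^\omega$ are excluded. Fix a $y$ that is not excluded, and put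
$$P_\alpha=P_y,\qquad H_\alpha=F\cup H_y .$$

(a) $H_\alpha\subseteq D\in J$, so $H_\alpha\cap C\in J$; and $H_\alpha\cap B\in W$ by (3), since $F$ is finite.

(b) $P_\alpha\subseteq C'_1\subseteq C'$. For $c\in P_\alpha$ we have $g_l(c)\in F$ if $l\in L$, and $g_l(c)\in G(c)\subseteq H_y$ if $l\notin L$.

(c)$_{\alpha+1}$ Every member of $\mathcal H_{\alpha+1}$ is contained in $H\cup H_\alpha$ for some $H\in\mathcal H_\alpha$. Since $Z_M\subseteq H_y$,
$$H\cup H_\alpha=(H\cup F\cup Z_M)\cup H_y=H''\cup H_y\qquad\text{with } H''=(H\cup F)\cup Z_M\in\mathcal H'.$$
As $y$ is not excluded, neither $P_\alpha$ nor any $P_\beta$ with $\beta<\alpha$ is contained in $cl(H''\cup H_y)$. Since $cl$ is monotone, none of them is contained in $cl(H^*)$ for a member $H^*$ of $\mathcal H_{\alpha+1}$, that is, none is in $I_{\alpha+1}$.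

This completes step $\alpha$, the recursion, and the proof of Theorem 1. $\blacksquare$

## All possible sets of comparable arities

With Theorem 1 and the two lemmas at the start we can say exactly which sets of arities occur.

**Theorem 2.** For ideals $I,J$ as in the problem let
$$\Sigma(I,J)=\{k\ge1:\ \mathcal C_I^{(k)},\mathcal C_J^{(k)}\text{ are comparable}\}.$$

* (A) If $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$ for some $k\ge1$, then $I\subseteq J$. Consequently equality of the $k$-ary fragments for one $k$ forces $I=J$, and if $I\subsetneq J$, then $\mathcal C_J^{(k)}\not\subseteq\mathcal C_I^{(k)}$ for every $k$.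
* (B) $\Sigma(I,J)$ is an initial segment of $\{1,2,\dots\}$. The clones $\mathcal C_I,\mathcal C_J$ are comparable if and only if $\Sigma(I,J)=\{1,2,\dots\}$.
* (C) Every initial segment occurs: $\emptyset$; $\{1,\dots,n\}$ for each $n\ge1$; and all of $\{1,2,\dots\}$, the last also with $I\ne J$.

*Proof.* (A) The first statement is Lemma 2. If the $k$-ary fragments are equal, apply it in both directions. If $I\subsetneq J$ and $\mathcal C_J^{(k)}\subseteq\mathcal C_I^{(k)}$, then $J\subseteq I$, which is false.

(B) By Lemma 1, an inclusion between $k$-ary fragments passes down to all $k'\le k$, so $\Sigma(I,J)$ is an initial segment. If one clone contains the other, then all fragments are comparable. Conversely, suppose that all fragments are comparable. By (A) we have $I\subseteq J$ or $J\subseteq I$; say $I\subseteq J$. If $I=J$, the clones are equal. If $I\subsetneq J$, then by (A) comparability can only mean $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$, and this holds for every $k$. So $\mathcal C_I\subseteq\mathcal C_J$.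

(C) For $\emptyset$, take any $I,J$ with $I\not\subseteq J$ and $J\not\subseteq I$; by (A) no fragments are comparable. An example is the pair of sets of integers bounded above and sets of integers bounded below. In general, for $X=P\sqcup Q$ with $P,Q$ infinite, one can take $I=\{A:A\cap Q\text{ finite}\}$, which contains $P$, and $J=\{A:A\cap P\text{ finite}\}$, which contains $Q$.

For $\{1,\dots,n\}$, take the pair of Theorem 1. By (1) and Lemma 1, the fragments of arity at most $n$ are comparable. Let $k>n$. By (2) and Lemma 1 in contrapositive form, $\mathcal C_I^{(k)}\not\subseteq\mathcal C_J^{(k)}$; by (3) and Lemma 1, $\mathcal C_J^{(k)}\not\subseteq\mathcal C_I^{(k)}$.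

For $\{1,2,\dots\}$ with $I\ne J$, take the pair of Example 1, where $I\subsetneq J$ and $\mathcal C_I\subseteq\mathcal C_J$. The two clones are different by (A). $\blacksquare$

## Fragments that do not generate the next arity

**Corollary 1.** For every $n\ge1$ there is an ideal clone that is not generated by its $n$-ary fragment, nor is its $(n+1)$-ary fragment contained in the clone generated by its $n$-ary fragment.

*Proof.* Take $I,J$ from Theorem 1. By (1) the clone $\mathcal C_J$ contains $\mathcal C_I^{(n)}$, so it contains the clone generated by $\mathcal C_I^{(n)}$. But $\mathcal C_I^{(n+1)}\not\subseteq\mathcal C_J$ by (2). Hence $\mathcal C_I^{(n+1)}$ is not contained in the clone generated by $\mathcal C_I^{(n)}$, and that clone is not all of $\mathcal C_I$. $\blacksquare$
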